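# Gorenstein-injective modules of a decorated permutation and Leclerc's categories $\mathcal C_{v,w}$

## 1. Theorem A

Fix $0<k<n$ and let $W=S_n$ with simple reflections $s_1,\dots,s_{n-1}$ and Bruhat order $\le$. Permutations compose as functions, $[m]=\{1,\dots,m\}$, and $w_0$ is the longest element. Let $W^k$ be the parabolic subgroup generated by all $s_i$ with $i\ne k$, and let ${}^kW_{\max}$ be the set of $v\in W$ that have maximal length in their coset $W^kv$.

**Theorem A.** Let $0<k<n$, $v\in{}^kW_{\max}$ and $w\in W$ with $w\ge v$. Put $\sigma=v^{-1}w$ and $I=v^{-1}[k]$, and decorate $\sigma$ by colouring a fixed point $j$ black if $j\in v^{-1}[k]$ and white otherwise. Then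
$$\mathrm{add}\big(\pi_I(\mathrm{GI}(B_{\mathcal I(\sigma)}))\big)=\mathcal C_{v,w}.$$

The equality is posed as a conjecture, to be proved or disproved, in Liam Riordan, "Cohen Macaulay modules and positroid varieties", arXiv:2606.15401 (2026).

In plain words, the left side starts from modules that are free of finite rank over $\mathbb C[[t]]$, over an algebra $C$ with a cyclic quiver. A decorated permutation $\sigma$ picks out a class $\mathrm{GI}(B)$ of such modules: those that are quotients of sums of a fixed module $B$ and have no extensions by a second fixed module $B^\vee$. The functor $\pi_I$ divides each of them by one standard submodule, and a finite-dimensional module over a preprojective algebra is left. The right side is a class of finite-dimensional modules cut out by $v$ and $w$ alone. The theorem says that, after closing under finite sums and direct summands, the two agree. Section 13 contains a second theorem with complements, among them that "add" cannot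 be omitted in general.

## 2. The objects in the statement

**The algebra $C$ (Jensen–King–Su).** Let $Q$ be the quiver with vertex set $[n]$, indices modulo $n$, and arrows $x_i:i\to i+1$, $y_i:i+1\to i$. Put $x=\sum x_i$, $y=\sum y_i$. Then $C=C_{k,n}$ is the completed path algebra of $\mathbb CQ$ modulo the (closed ideal of) relations $xy=yx$ and $x^k=y^{n-k}$. Put $t=xy$, and let $e_i$ be the idempotent at $i$. Write $R=\mathbb C[[t]]$ and $K=\mathbb C((t))$. The category $\mathrm{CM}(C)$ consists of the $C$-modules that are free of finite rank over $R$.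

Vertex $0$ always means vertex $n$. *Step* $i\in[n]$ means the pair of arrows $x:i-1\to i$ and $y:i\to i-1$; so there are $n$ steps around the circle.

**The modules $M_J$.** For $J\in\binom{[n]}k$ the module $M_J$ has $R$ at each vertex; at step $i$, $x$ acts by $1$ and $y$ by $t$ if $i\in J$, while $x$ acts by $t$ and $y$ by $1$ if $i\notin J$. For instance, for $n=3$, $k=1$, $J=\{1\}$: walking $0\to1$ with $x$ is free, walking $3\to2\to1$ with $y$ is free, and the reverse walks cost a factor $t$ per step.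

**The classes $\mathcal F(J,i)$ and the functor $\pi_I$.** A morphism of $C$-modules surjects at $i$ if it is surjective on $e_i$. Then $\mathcal F(J,i)$ is the class of $M\in\mathrm{CM}(C)$ for which there are $r\in\mathbb N$ and a monomorphism $M_J^r\hookrightarrow M$ surjecting at $i$. For $M\in\mathcal F(I,n)$, $\pi_I(M)$ is the cokernel of such a monomorphism. It vanishes at vertex $n$, so it is a module over $C/Ce_nC$, hence over the preprojective algebra $\Pi$ of type $A_{n-1}$ (vertices $1,\dots,n-1$, arrows $x_i,y_i$ for $1\le i\le n-2$), via $\Pi\twoheadrightarrow C/Ce_nC$. That $\pi_I$ is a well-defined functor is part of the setting; Section 3 makes it visible.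

**Decorated permutations (Postnikov).** For $j\in[n]$ let $\le_j$ be the order $j<_jj+1<_j\dots<_jn<_j1<_j\dots<_jj-1$. A decorated permutation is a permutation $\sigma$ of $[n]$ with a colour, black or white, on each fixed point. Its necklace and reverse necklace are
$$I_j=\{l:l<_j\sigma^{-1}(l)\}\cup\{\text{black fixed points}\},\qquad \widetilde I_j=\{l:\sigma(l)<_jl\}\cup\{\text{black fixed points}\}.$$
Put $B=B_{\mathcal I(\sigma)}=\bigoplus_jM_{I_j}$ and $B^\vee=\bigoplus_jM_{\widetilde I_j}$. (We shall see that for the $\sigma$ of Theorem A all these sets have $k$ elements.) Then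
$$\mathrm{CM}(B)=\{M\in\mathrm{CM}(C):\exists\,a\in\mathbb N,\ B^a\twoheadrightarrow M\},\qquad \mathrm{GI}(B)=\{M\in\mathrm{CM}(B):\mathrm{Ext}^1_C(B^\vee,M)=0\}.$$
We use the known equality $\mathrm{CM}(B)=\bigcap_j\mathcal F(I_j,j-1)$; in particular $\mathrm{CM}(B)\subset\mathcal F(I_1,n)$.

For example, let $n=3$ and let $\sigma$ exchange $1$ and $3$ and fix $2$ with colour white. Then $I_1=\{1\}$. For $j=2$ the order is $2<3<1$, and $3<_2\sigma^{-1}(3)=1$ is the only ascent, so $I_2=\{3\}$; likewise $I_3=\{3\}$.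

**Leclerc's categories.** $\Pi$-modules are finite-dimensional left modules, regarded as representations: an arrow $\alpha:i\to j$ maps $e_iM$ to $e_jM$. Let $S_i$ be the simple module at $i$; $\Pi e_i$ has top $S_i$. To keep the letter $I$ for subsets, write $\mathfrak a_i=\Pi(1-e_i)\Pi$ and $\mathfrak a_u=\mathfrak a_{i_1}\cdots\mathfrak a_{i_r}$ for a reduced expression $u=s_{i_1}\cdots s_{i_r}$; this does not depend on the expression. For a module $T$, $\mathrm{Fac}(T)$ is the class of quotients of finite sums $T^a$. Then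
$$\mathcal C_w=\mathrm{Fac}(\mathfrak a_{w^{-1}w_0}),\quad \mathcal C^v=\{X:\mathrm{Hom}_\Pi(Y,X)=0\ \ \forall\,Y\in\mathcal C_v\},\quad \mathcal C_{v,w}=\mathcal C^v\cap\mathcal C_w\ (v\le w).$$
For example $\mathcal C_{s_i}=\mathrm{add}(S_i)$, and $\mathcal C_{w_0}=\mathrm{Fac}(\Pi)=\mathrm{mod}\,\Pi$. Finally, $\mathrm{add}(\mathcal U)$ is the additive closure of $\mathcal U$ in a Krull–Schmidt category.

**Bruhat order.** We use the tableau criterion (Björner–Brenti, *Combinatorics of Coxeter Groups*, Ch. 2): $u\le u'$ if and only if for every $a$ the sorted sets satisfy $u[a]\le u'[a]$ entrywise, equivalently $\#u[a]\cap[i]\ge\#u'[a]\cap[i]$ for all $a,i$. Also $u\le u'\iff u^{-1}\le u'^{-1}$. Permutations written as lists are in one-line notation.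

## 3. Lattices in a single vector space

This section puts all vertex spaces of a module in $\mathrm{CM}(C)$ into one $K$-vector space. Membership in $\mathcal F(J,a)$ becomes an inclusion of lattices, and $\mathrm{Ext}^1_C(M_J,M)$ becomes a gluing problem on the circle.

**Representations.** A *representation* is a representation of $Q$ with $xy=yx$. Then $t=xy$ commutes with all arrows, and homomorphisms commute with $t$. The $\Pi$-modules are exactly the finite-dimensional representations $X$ with $X_0=X_n=0$: at vertices $1$ and $n-1$ the relation $xy=yx$ says that the one remaining product is $0$. A path $x^n$ or $y^n$ meets vertex $n$, so $x^n=y^n=t^n=0$ on $X$. Thus $X$ is an $R$-module. Homomorphisms between $\Pi$-modules, or from a $\Pi$-module to a $t$-torsion representation, are $R$-linear, since on the relevant elements $R$ acts through $\mathbb C[t]/t^n$. A $\Pi$-module need not satisfy $x^k=y^{n-k}$; those that do are $C$-modules.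

**$C$-modules.** Let $C_0$ be the uncompleted algebra with the same relations. In it every path equals $t^cx^ae_i$ or $t^cy^ae_i$, and $x^n=x^kx^{n-k}=y^{n-k}x^{n-k}=t^{n-k}$, $y^n=y^ky^{n-k}=y^kx^k=t^k$. So $C_0$ is generated over $\mathbb C[t]$ by finitely many paths; a path of length $\ge n$ lies in $tC_0$, and $t$ has length $2$, so the arrow-adic and $t$-adic topologies coincide. Hence $C=R\otimes_{\mathbb C[t]}C_0$: a $C$-module is a representation in $R$-modules with $R$-linear arrows, $t$ acting as $xy=yx$, and $x^k=y^{n-k}$. As $t$ is central, $M[1/t]$ is again a $C$-module.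

**The representations $M_A$, $D_A$, $N_A$.** For any $A\subset[n]$, of any size, let $M_A$ be given by the formulas for $M_J$; the basis element at $i$ is $1_i$. It is a $C$-module when $|A|=k$, and in general only a representation. Put $D_A=M_A[1/t]/M_A$: it has $K/R$ at every vertex and the same formulas.

If $|A|=|A'|$ and $\gamma_i=\#A\cap[i]-\#A'\cap[i]\ge0$ for all $i$, then multiplication by $t^{\gamma_i}$ at vertex $i$ is a monomorphism $M_A\hookrightarrow M_{A'}$. To check it at step $i$ for $x$: if $i$ is in both or neither of $A,A'$, nothing changes; if $i\in A\setminus A'$ then $\gamma_i=\gamma_{i-1}+1$ and $t\cdot t^{\gamma_{i-1}}=t^{\gamma_i}\cdot1$; if $i\in A'\setminus A$ then $\gamma_i=\gamma_{i-1}-1$ and $1\cdot t^{\gamma_{i-1}}=t^{\gamma_i}\cdot t$. The arrows $y$ follow, since $xy=yx=t$ and $t$ acts injectively. The map is the identity at $n$, and its cokernel is $R/t^{\gamma_i}$ at $i$.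

For $|A|=m$ this applies to $M_{[m]}\hookrightarrow M_A$. Put $N_A=M_A/M_{[m]}$. In $M_{[m]}$ vertex $n$ generates everything ($x$ is free on steps $1,\dots,m$ starting at $0$, and $y$ is free on steps $n,\dots,m+1$ starting at $n$), so $M_{[m]}\subset M_A$ is the subrepresentation generated by $e_nM_A$. Thus $N_A$ is a $\Pi$-module, $N_\emptyset=N_{[n]}=0$, and
$$\dim N_A=\sum_{i=1}^n\big(\#[m]\cap[i]-\#A\cap[i]\big)=\sum_{a\in A}a-\sum_{a=1}^ma.\tag{1}$$
For example, for $n=3$: $N_{\{2\}}=M_{\{2\}}/M_{\{1\}}=S_1$, $N_{\{1,3\}}=S_2$, and $N_{\{3\}}$ has dimension vector $(1,1)$ with $y:2\to1$ acting by $1$, so $N_{\{3\}}=\Pi e_2$.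

**Coordinates.** Let $Y$ be a $C$-module on which $t$ is invertible. Then all arrows are invertible. Fix $J\in\binom{[n]}k$ and let $\theta_i=\theta^J_i:e_nY\to e_iY$ be the composite over the steps $l=1,\dots,i$ of $x$ (if $l\in J$) or $y^{-1}$ (if $l\notin J$). Since $x$ and $y$ commute, $\theta_n=x^ky^{-(n-k)}=1$. Transporting all vertex spaces to $e_nY$ by the $\theta_i$, the arrows act as in $M_J$, so $Y\cong M_J[1/t]\otimes_Ke_nY$. Hence $C[1/t]$-modules are equivalent to $K$-vector spaces, and every short exact sequence of them splits.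

Let $M\in\mathrm{CM}(C)$. Then $t$, and hence every arrow, acts injectively, and all $e_iM$ have the same rank $r$, the *rank* of $M$. Put $V=e_nM[1/t]$ and
$$\Lambda^J_i=(\theta_i^J)^{-1}(e_iM)\subset V\qquad(0\le i\le n),\qquad \Lambda^J_0=\Lambda^J_n .$$
We call $(\theta_i^J)^{-1}(m)$ the *$J$-coordinate* of $m\in e_iM$. In $J$-coordinates $x$ is the identity of $V$ at steps in $J$, and $y$ is the identity at steps not in $J$. So at step $i$
$$\Lambda^J_{i-1}\subset\Lambda^J_i\ \text{ if } i\in J,\qquad \Lambda^J_i\subset\Lambda^J_{i-1}\ \text{ if } i\notin J.$$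
Since $y^{-1}=t^{-1}x$, we have $\theta^J_i=x^it^{\#J\cap[i]-i}$, hence
$$\Lambda_i^{J'}=t^{\#J\cap[i]-\#J'\cap[i]}\,\Lambda_i^J\qquad(0\le i\le n).\tag{2}$$
In particular $M_{J'}$ in $J$-coordinates is $t^{c_i}R$ at $i$ with $c_i=\#J'\cap[i]-\#J\cap[i]$.

**Lemma 1.** $M\in\mathcal F(J,a)$ if and only if $\Lambda^J_a\subset\Lambda^J_b$ for all $b$.

*Proof.* A homomorphism $M_J^r\to M$ extends to $M_J[1/t]^r\to M[1/t]$, so it is one linear map $\phi:K^r\to V$, the same at all vertices in $J$-coordinates, with $\phi(R^r)\subset\Lambda_b^J$ for all $b$. It is a monomorphism surjecting at $a$ iff $\phi$ is injective and $\phi(R^r)=\Lambda^J_a$. Such a $\phi$ exists, with $r$ the rank of $M$, iff $\Lambda^J_a\subset\Lambda^J_b$ for all $b$. $\square$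

We also write $\mathcal G(J,b)$ for the class of $M\in\mathrm{CM}(C)$ with $\Lambda^J_a\subset\Lambda^J_b$ for all $a$.

For $M\in\mathcal F(I,n)$ write $L_i=\Lambda_i^I$, so $L_0=L_n\subset L_i$. The image of any monomorphism $M_I^r\hookrightarrow M$ surjecting at $n$ is $L_0$ at every vertex, so it is determined by $M$, and every morphism between modules in $\mathcal F(I,n)$ preserves it. Thus $\pi_I$ is a functor, and
$$\pi_I(M)_i=L_i/L_0,\qquad \pi_I(M)\subset M[1/t]/M_I^r\cong D_I^r.\tag{3}$$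

**Extensions.** A *$J$-family* for $M$ is a tuple $(\eta_i)_{i\in\mathbb Z/n}$ with $\eta_i\in V/\Lambda_i^J$ such that at each step $i$ the classes $\eta_{i-1},\eta_i$ agree modulo the larger of $\Lambda^J_{i-1},\Lambda^J_i$. It is *constant* if some $\eta\in V$ satisfies $\eta_i=\eta+\Lambda^J_i$ for all $i$.

**Lemma 2.** There is an exact sequence
$$V\to\mathrm{Hom}_C(M_J,M[1/t]/M)\to\mathrm{Ext}^1_C(M_J,M)\to0,\tag{4}$$
whose middle term is the space of $J$-families and whose first map has the constant families as image. So $\mathrm{Ext}^1_C(M_J,M)$ is the space of $J$-families modulo constant ones. It is finite-dimensional.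

*Proof.* If $t$ is invertible on $Y$, then $\mathrm{Ext}^1_C(M_J,Y)=0$: given $0\to Y\to E\to M_J\to0$, the localised sequence $0\to Y\to E[1/t]\to M_J[1/t]\to0$ splits, and $E\to E[1/t]\to Y$ is a retraction. Also $\mathrm{Hom}_C(M_J,M[1/t])=\mathrm{Hom}_K(K,V)=V$. Apply $\mathrm{Hom}_C(M_J,-)$ to $0\to M\to M[1/t]\to M[1/t]/M\to0$ to get (4).

A homomorphism $M_J\to M[1/t]/M$ is given by the images $\eta_i\in V/\Lambda^J_i$ of the $1_i$. At a step $i\in J$ the condition is $x\eta_{i-1}=\eta_i$, i.e. agreement modulo the larger lattice $\Lambda^J_i$, and then $y\eta_i=yx\eta_{i-1}=t\eta_{i-1}$ holds automatically. At a step $i\notin J$ the condition is $y\eta_i=\eta_{i-1}$, i.e. agreement modulo $\Lambda^J_{i-1}$, and the condition on $x$ follows.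

For finiteness, subtract the constant family of a lift of $\eta_0$, so that $\eta_0=0$. All $\eta_i$ have the same image in $V/\sum_l\Lambda_l^J$, namely $0$, so $\eta_i\in(\sum_l\Lambda^J_l)/\Lambda^J_i$, a finite-dimensional space. $\square$

## 4. The case $k=1$ by hand

**Rank one modules suffice.** Let $k=1$ and use $\{1\}$-coordinates. A module in $\mathrm{CM}(C)$ is a chain $\Lambda_0=\Lambda_n\subset\Lambda_{n-1}\subset\dots\subset\Lambda_1$ with $t\Lambda_1\subset\Lambda_0$, that is, a flag in $\Lambda_1/t\Lambda_1$. Lifting a basis adapted to the flag to $\Lambda_1$ splits the module into rank one modules. So $\mathrm{CM}(C)=\mathrm{add}(M_{\{1\}}\oplus\dots\oplus M_{\{n\}})$. In $M_{\{j\}}$ the arrow $y$ is free on every step but $j$, so vertex $j-1$ generates. As $x=y^{n-1}$ and $y^n=t$, $Ce_{j-1}$ is spanned over $R$ by $e_{j-1},ye_{j-1},\dots,y^{n-1}e_{j-1}$; it surjects onto $M_{\{j\}}$, which has total rank $n$, so $M_{\{j\}}\cong Ce_{j-1}$ is projective.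

Hence for $k=1$ the Ext condition is empty, a surjection $B^a\to M$ with $M\in\mathrm{CM}(C)$ splits, and $\mathrm{GI}(B)=\mathrm{CM}(B)=\mathrm{add}(B)$. Theorem A then reads $\mathrm{add}(\pi_I(B))=\mathcal C_{v,w}$.

**$n=2$, $k=1$.** Here $W^1$ is trivial, so $v$ is arbitrary. Now $\Pi=\mathbb C$, $\mathfrak a_{s_1}=\Pi(1-e_1)\Pi=0$, so $\mathcal C_e=0$, $\mathcal C_{s_1}=\mathrm{mod}\,\Pi$, $\mathcal C^e=\mathrm{mod}\,\Pi$, $\mathcal C^{s_1}=0$. The right sides for $(v,w)=(e,e),(e,s_1),(s_1,s_1)$ are $0$, $\mathrm{add}(S_1)$, $0$. When $v=w$ we have $\sigma=\mathrm{id}$ with one black point, all $I_j=I$, and $\pi_I(B)=0$. For $(e,s_1)$ we have $I=\{1\}$, $I_1=\{1\}$, $I_2=\{2\}$, and $\pi_I(M_{\{1\}})=0$, $\pi_I(M_{\{2\}})=M_{\{2\}}/M_{\{1\}}=S_1$. The two sides agree.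

**$n=3$, $k=1$, $v=s_2$.** Then $v^{-1}=(1,3,2)$ decreases on $\{2,3\}$, so $v\in{}^1W_{\max}$ and $I=\{1\}$. The algebra $\Pi$ of type $A_2$ has the four indecomposables $S_1,S_2,P_1=\Pi e_1,P_2=\Pi e_2$, where $P_2$ has top $S_2$ and socle $S_1$. As $\mathcal C_{s_2}=\mathrm{add}(S_2)$, $\mathcal C^v$ consists of the modules without $S_2$ in the socle.

Take $w=w_0$. Then $\mathcal C_w=\mathrm{mod}\,\Pi$ and $\mathcal C_{v,w}=\mathrm{add}(S_1\oplus P_2)$. On the other side $\sigma^{-1}=w^{-1}v$ maps $1,2,3$ to $3,1,2$, so $I_j=\{j\}$ and $B=M_{\{1\}}\oplus M_{\{2\}}\oplus M_{\{3\}}$, with $\pi_I$ equal to $0$, $S_1$, $N_{\{3\}}=P_2$. They agree.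

Take $w^{-1}=(3,1,2)$. Then $w^{-1}w_0=(2,1,3)=s_1$, and $\mathfrak a_{s_1}=\Pi e_2\Pi=P_2\oplus\Pi e_2\Pi e_1$, where the second summand is the submodule of $P_1$ generated by vertex $2$, i.e. $S_2$. So $\mathcal C_w=\mathrm{Fac}(P_2\oplus S_2)$ and $\mathcal C_{v,w}=\mathrm{add}(P_2)$. Here $\sigma^{-1}$ exchanges $1$ and $3$ and fixes $2$, which is white because $2\notin I$. This is the example of Section 2: $I_1=\{1\}$, $I_2=I_3=\{3\}$, so $B=M_{\{1\}}\oplus M_{\{3\}}^2$ and $\mathrm{add}(\pi_I(B))=\mathrm{add}(P_2)$. They agree again.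

These cases say nothing about the Ext condition. It enters when $\mathrm{CM}(C)$ has nonsplit extensions, and we shall meet it in Section 8.

## 5. The functors $H^0_A$ and $H^1_A$

Both defining conditions of $\mathcal C_{v,w}$ will be rewritten as vanishing of kernels and cokernels of explicit maps. This section sets these maps up.

For $A\subset[n]$ write $A=\bigsqcup_{b=1}^s(p_b,q_b]$ with $0\le p_1<q_1<p_2<\dots<p_s<q_s\le n$. For a $\Pi$-module $X$ let $\delta_A:\bigoplus_bX_{p_b}\to\bigoplus_bX_{q_b}$,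
$$\delta_A(a)_{q_b}=x^{q_b-p_b}a_{p_b}-y^{p_{b+1}-q_b}a_{p_{b+1}}\ (b<s),\qquad \delta_A(a)_{q_s}=x^{q_s-p_s}a_{p_s},$$
and $H^0_A(X)=\ker\delta_A$, $H^1_A(X)=\mathrm{coker}\,\delta_A$. These are $R$-modules, and both vanish for $A=\emptyset$ and $A=[n]$. For example, for $n=6$ and $A=\{3,5\}=(2,3]\cup(4,5]$ the map is $X_2\oplus X_4\to X_3\oplus X_5$, $(a_2,a_4)\mapsto(xa_2-ya_4,\ xa_4)$.

Since $\delta_A$ is a natural transformation between exact functors, the snake lemma gives for each short exact sequence $0\to X'\to X\to X''\to0$ an exact sequence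
$$0\to H^0_A(X')\to H^0_A(X)\to H^0_A(X'')\to H^1_A(X')\to H^1_A(X)\to H^1_A(X'')\to0.\tag{5}$$
With $d_i=\dim X_i$ (so $d_0=d_n=0$), telescoping gives
$$\dim H^0_A(X)-\dim H^1_A(X)=\sum_b(d_{p_b}-d_{q_b})=\sum_{i\in A}(d_{i-1}-d_i).\tag{6}$$

**Lemma 3.** Let $u\in W$. If $H^0_A(X)=H^1_A(X)=0$ for all $A=u[m]$, $1\le m\le n-1$, then $X=0$.

*Proof.* The right side of (6) vanishes for $A=u[m]$, $0\le m\le n$. The difference of the cases $m$ and $m-1$ is $d_{u(m)-1}-d_{u(m)}=0$. So $d$ is constant, equal to $d_n=0$. $\square$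

For a finite length $R$-module $Z$ put $Z^\vee=\mathrm{Hom}_R(Z,K/R)$ (Matlis duality, exact and faithful).

**Lemma 4.** Naturally in the $\Pi$-module $X$: (a) $\mathrm{Hom}_\Pi(N_A,X)\cong H^0_A(X)$; (b) $\mathrm{Hom}(X,D_A)\cong H^1_A(X)^\vee$, $R$-linearly.

*Proof.* (a) For $A=\emptyset,[n]$ both sides are $0$. Otherwise, as $X_n=0$ and $M_{[m]}$ is generated by $e_nM_A$, $\mathrm{Hom}(N_A,X)=\mathrm{Hom}(M_A,X)$. A homomorphism $M_A\to X$ kills $t^nM_A$, so it is $R$-linear and is given by the images $\xi_i\in X_i$ of $1_i$ $(0\le i\le n)$, subject to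
$$\xi_i=x\xi_{i-1}\ (i\in A),\qquad \xi_{i-1}=y\xi_i\ (i\notin A);\tag{7}$$
the conditions for the other arrows follow from $xy=yx=t$. By (7), $\xi_i=x^{i-p_b}\xi_{p_b}$ for $i\in[p_b,q_b]$; $\xi_i=y^{p_b-i}\xi_{p_b}$ for $i\in[q_{b-1},p_b]$ (for $i\in[0,p_1]$ if $b=1$; at $i=0$ both sides lie in $X_0=0$); and $\xi_i=y^{n-i}\xi_n=0$ for $i\ge q_s$. So the family is determined by $(\xi_{p_b})_b$, and the conditions that remain are the matchings at the $q_b$, which say exactly $\delta_A((\xi_{p_b}))=0$.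

(b) A homomorphism is a family of $R$-linear maps $\varphi_i:X_i\to K/R$ with
$$\varphi_i\,x=\varphi_{i-1}\ (i\in A),\qquad \varphi_{i-1}\,y=\varphi_i\ (i\notin A).\tag{8}$$
The other conditions follow: for $i\in A$, $\varphi_{i-1}(yz)=\varphi_i(xyz)=t\varphi_i(z)$; for $i\notin A$, $\varphi_i(xz)=\varphi_{i-1}(yxz)=t\varphi_{i-1}(z)$. If $A=\emptyset$, then $\varphi_0=0$ forces $\varphi=0$; so let $A\neq\emptyset$. For $i\le p_1$, $\varphi_0=0$ gives $\varphi_i=0$. Further $\varphi_i=\varphi_{q_b}x^{q_b-i}$ on $[p_b,q_b]$ and $\varphi_i=\varphi_{q_b}y^{i-q_b}$ on $[q_b,p_{b+1}]$ (on $[q_s,n]$ for $b=s$). So $\varphi$ is determined by $(\varphi_{q_b})_b$, and the matchings at the $p_b$ read $\varphi_{q_b}x^{q_b-p_b}=\varphi_{q_{b-1}}y^{p_b-q_{b-1}}$, with right side $0$ for $b=1$. This says that $(\varphi_{q_b})_b\circ\delta_A=0$, i.e. $(\varphi_{q_b})_b\in\ker\delta_A^\vee=H^1_A(X)^\vee$. $\square$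

**Lemma 5.** If $A\subset A'$ or $A'\subset A$, then $H^1_A(N_{A'})=0$.

*Proof.* By Lemma 4(b) take $\varphi:N_{A'}\to D_A$ and put $\xi_i=\varphi(1_i)$, so $\xi_0=\xi_n=0$. Suppose $A\subset A'$. At a step $i\in A$ the arrow $x$ is free on both sides, at $i\notin A'$ the arrow $y$ is, and in both cases $\xi_i=\xi_{i-1}$; at $i\in A'\setminus A$ the arrow $x$ acts by $1$ on $N_{A'}$ and by $t$ on $D_A$, so $\xi_i=t\xi_{i-1}$. Starting from $\xi_0=0$, all $\xi_i$ vanish. Suppose $A'\subset A$. At $i\in A'$ or $i\notin A$ again $\xi_{i-1}=\xi_i$; at $i\in A\setminus A'$ the arrow $y$ gives $\xi_{i-1}=t\xi_i$. Starting from $\xi_n=0$, all vanish. $\square$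

## 6. $\mathcal C_w$ and $\mathcal C^v$ as vanishing conditions

We first identify the ideal $\mathfrak a_{w^{-1}w_0}$, and then express the two categories by $H^1$ and $H^0$.

**Lemma 6.** As left modules $\mathfrak a_ue_i\cong N_{u[i+1,n]}$ for $u\in W$, $i\in[n-1]$. Hence $\mathfrak a_{w^{-1}w_0}\cong\bigoplus_{m=1}^{n-1}N_{w^{-1}[m]}$.

*Proof.* Induction on $\ell(u)$.

*$u=e$.* In $N_{[i+1,n]}$ the arrows $x$ at steps $>i$ and $y$ at steps $\le i$ act by $1$, so $1_i$ generates and $\Pi e_i\to N_{[i+1,n]}$, $e_i\mapsto1_i$, is onto. As $xy=yx$ in $\Pi$, $\Pi e_i$ is spanned by the elements $x^ay^be_i=y^bx^ae_i$, which vanish if $b\ge i$ or $a\ge n-i$, since no path $y^b$ (resp. $x^a$) of that length starts at $i$. So $\dim\Pi e_i\le i(n-i)$, while (1) gives $\dim N_{[i+1,n]}=\sum_{l=i+1}^nl-\sum_{l=1}^{n-i}l=i(n-i)$. The map is an isomorphism.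

*Induction step.* Let $u=s_ju'$ with $\ell(u)=\ell(u')+1$, i.e. $u'^{-1}(j)<u'^{-1}(j+1)$. Put $A'=u'[i+1,n]$ and $m=|A'|$. Then $j\in A'$ implies $j+1\in A'$. Now $\mathfrak a_ue_i=\mathfrak a_j(\mathfrak a_{u'}e_i)=\Pi(1-e_j)(\mathfrak a_{u'}e_i)$ corresponds to the submodule of $N_{A'}$ generated by the vertices $\ne j$. This is $M'/M_{[m]}$, where $M'\subset M_{A'}$ is generated by all vertices $\neq j$; it contains $M_{[m]}$, which is generated by vertex $n$. The space $M'$ at a vertex $\ne j$ is $R$; at $j$ it is the sum of the images of the two arrows into $j$, namely $x$ at step $j$ and $y$ at step $j+1$.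

If $j\notin A'\ni j+1$, both arrows act by $t$, so $M'$ has $tR$ at $j$. It is the image of $M_{s_jA'}\hookrightarrow M_{A'}$ ($\gamma_j=1$, other $\gamma_i=0$), and $M'/M_{[m]}\cong N_{s_jA'}$.

Otherwise $j,j+1\in A'$ or $j,j+1\notin A'$, and $s_jA'=A'$. In the first case $x:j-1\to j$ acts by $1$, in the second $y:j+1\to j$ does. So $M'=M_{A'}$.

In both cases $\mathfrak a_ue_i\cong N_{s_jA'}=N_{u[i+1,n]}$. Finally $w^{-1}w_0[i+1,n]=w^{-1}[n-i]$. $\square$

**Proposition 7.** $\mathcal C_w=\{X:H^1_{w^{-1}[m]}(X)=0,\ 1\le m\le n-1\}$ and $\mathcal C^v=\{X:H^0_{v^{-1}[m]}(X)=0,\ 1\le m\le n-1\}$.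

*Proof.* Second equality: $\mathrm{Hom}(Y,X)=0$ for all $Y\in\mathrm{Fac}(\mathfrak a_{v^{-1}w_0})$ iff $\mathrm{Hom}(\mathfrak a_{v^{-1}w_0},X)=0$; use Lemma 6 and Lemma 4(a).

First equality, $\subset$: the sets $w^{-1}[m]$ are nested, so all $H^1_{w^{-1}[m]}(N_{w^{-1}[m']})$ vanish by Lemma 5, and $H^1$ is right exact by (5).

First equality, $\supset$: let $H^1_A(X)=0$ for all $A=w^{-1}[m]$. Let $X'\subset X$ be the sum of the images of all maps $N_A\to X$ over these $A$, and let $Y=X/X'$. Then $X'\in\mathcal C_w$, so $H^1_A(X')=0$ by the inclusion just proved, and by (5) $H^0_A(X)\to H^0_A(Y)$ is onto. That is, each map $N_A\to Y$ lifts to $X$; the lift has image in $X'$, so the map is zero and $H^0_A(Y)=0$. Also $H^1_A(Y)$ is a quotient of $H^1_A(X)=0$. By Lemma 3 with $u=w^{-1}$, $Y=0$. $\square$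

So $\mathcal C_{v,w}$ is closed under isomorphisms, finite direct sums and direct summands.

**Lemma 8.** If $H^1_A(X)=0$, then $\mathrm{Ext}^1_\Pi(N_A,X)=0$.

*Proof.* For $0\to X\to Z\to N_A\to0$, (5) shows that $H^0_A(Z)\to H^0_A(N_A)$ is onto. By Lemma 4(a), $\mathrm{id}_{N_A}$ lifts to $Z$. $\square$

## 7. $\mathcal C^v$ consists of the submodules of the $D_I^r$

By (3), $\pi_I(M)$ always embeds in some $D_I^r$. We show that this characterises $\mathcal C^v$.

Since $v$ is maximal in $W^kv$, $\ell(s_iv)<\ell(v)$ for $i\ne k$, i.e. $v^{-1}$ is decreasing on $[k]$ and on $[k+1,n]$. So for $m\le k$ the set $v^{-1}[m]$ consists of the $m$ largest elements of $I$, and for $m>k$ of $I$ and the $m-k$ largest elements of $[n]\setminus I$. Hence for $A=v^{-1}[m]$, $1\le m\le n-1$: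

* if $m\le k$, put $p=\min A-1$; then $A\cap[1,p]=\emptyset$ and $A\cap[p+1,n]=I\cap[p+1,n]$;
* if $m>k$, put $c=\min(A\setminus I)$; then $A\cap[1,c-1]=I\cap[1,c-1]$ and $A\supset[c,n]$.

**Proposition 9.** (a) A $\Pi$-module isomorphic to a submodule of some $D_I^r$ lies in $\mathcal C^v$; in particular $\pi_I(\mathcal F(I,n))\subset\mathcal C^v$. (b) Every $X\in\mathcal C^v$ embeds in some $D_I^r$.

*Proof.* (a) Let $X\subset D_I^r$, $A=v^{-1}[m]$, and let $(\xi_i)$ satisfy (7). At a step where $A$ and $I$ agree, the arrow used in (7) acts by $1$ on $D_I^r$, so $\xi_{i-1}=\xi_i$ in $(K/R)^r$. If $m\le k$: $\xi_n=0$ gives $\xi_i=0$ for $i\ge p$, and then $\xi_{i-1}=y\xi_i=0$ for $i\le p$. If $m>k$: $\xi_0=0$ gives $\xi_i=0$ for $i\le c-1$, and then $\xi_i=x\xi_{i-1}=0$ for $i\ge c$. So $H^0_A(X)=0$.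

(b) Let $Y=\bigcap_\psi\ker\psi$ over all $\psi\in\mathrm{Hom}(X,D_I)$; we want $Y=0$.

*Claim:* $Y\subset\ker\varphi$ for every $\varphi\in\mathrm{Hom}(X,D_A)$, $A=v^{-1}[m]$. If $m\le k$: for $i\le p$ the path $y^i:i\to0$ acts on $D_A$ by $1$, so $\varphi_i(z)=\varphi_0(y^iz)=0$. Regard the $\varphi_i$ as maps to the vertex spaces of $D_I$: at steps $\le p$ both ends are zero, and at steps $>p$ the sets $A,I$ agree. So they form an element of $\mathrm{Hom}(X,D_I)$ with the same kernel. If $m>k$: for $i\ge c-1$ the path $x^{n-i}:i\to n$ acts on $D_A$ by $1$, so $\varphi_i(z)=\varphi_n(x^{n-i}z)=0$; at steps $\ge c$ both ends are zero, and at steps $<c$ the sets agree. The conclusion is the same.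

As $X$ is finite-dimensional, finitely many $\psi$ suffice to define $Y$, so $X/Y$ embeds in some $D_I^r$ and lies in $\mathcal C^v$ by (a). By the claim, $\mathrm{Hom}(X/Y,D_A)\to\mathrm{Hom}(X,D_A)$ is bijective, so by Lemma 4(b) $H^1_A(X)\to H^1_A(X/Y)$ is bijective. In (5),
$$0=H^0_A(X/Y)\to H^1_A(Y)\to H^1_A(X)\cong H^1_A(X/Y),$$
so $H^1_A(Y)=0$. Also $H^0_A(Y)\subset H^0_A(X)=0$. By Lemma 3 with $u=v^{-1}$, $Y=0$. $\square$

## 8. Lifting $X$ to $\mathrm{CM}(C)$: the preimage, an obstruction, and a better preimage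

Let $X\in\mathcal C_{v,w}$. A sensible first attempt: embed $X\subset D_I^r$ by Proposition 9(b) and let $M$ be the preimage of $X$ in $M_I[1/t]^r$. Then $M$ is a $C$-module with $M_I^r\subset M$, equality at $n$, and finite-dimensional quotient $X$; it is torsion-free and finitely generated over $R$. So $M\in\mathcal F(I,n)$ and $\pi_I(M)\cong X$. If $M$ were in $\mathrm{GI}(B)$ we would be done. The point that fails is the condition $\mathrm{Ext}^1_C(B^\vee,M)=0$.

**Example 10.** Let $n=6$, $k=3$, $v^{-1}=(5,3,1,6,4,2)$, $w^{-1}=(6,4,2,5,3,1)$. The sorted sets $v^{-1}[m]$ are $\{5\}$, $\{3,5\}$, $\{1,3,5\}$, $\{1,3,5,6\}$, $\{1,3,4,5,6\}$, and the sets $w^{-1}[m]$ are $\{6\}$, $\{4,6\}$, $\{2,4,6\}$, $\{2,4,5,6\}$, $\{2,3,4,5,6\}$; so $v\le w$. Here $I=\{1,3,5\}$.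

The simple module $S_5$ lies in $\mathcal C_{v,w}$. Indeed, written as unions of intervals $(p_b,q_b]$, the sets $w^{-1}[m]$ have all $q_b\in\{2,4,6\}$, so $H^1_{w^{-1}[m]}(S_5)=0$; and the sets $v^{-1}[m]$ have all $p_b\in\{0,2,4\}$, so $H^0_{v^{-1}[m]}(S_5)=0$.

Let $M\in\mathcal F(I,n)$ be *any* module with $\pi_I(M)\cong S_5$. By (3), $M$ is the preimage in $M_I[1/t]^r$ of a copy of $S_5$ in $D_I^r$. This copy is killed by $t$, so it is spanned by $t^{-1}u$ at vertex $5$ with $0\ne u\in\mathbb C^r$. After a change of basis in $GL_r(\mathbb C)$, $u$ is the first basis vector and $M\cong M_{\{1,3,6\}}\oplus M_I^{r-1}$, because $M_I\subset M_{\{1,3,6\}}$ with quotient $S_5$. Now $\sigma$ maps $w^{-1}(a)$ to $v^{-1}(a)$, i.e. it exchanges $1,2$, exchanges $3,4$ and exchanges $5,6$, so $\widetilde I_1=\{l:\sigma(l)<l\}=\{2,4,6\}$. In $\{2,4,6\}$-coordinates $M_{\{1,3,6\}}$ is $t^{c_l}R$ with $(c_0,\dots,c_6)=(0,1,0,1,0,0,0)$. The family with $\eta_1=1+tR$ and $\eta_l=0$ for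 $l\ne1$ is a $\{2,4,6\}$-family, since $1\equiv0$ modulo $R$ at steps $1$ and $2$. It is not constant: vertex $1$ would require $\eta\in1+tR$, vertex $3$ would require $\eta\in tR$. By Lemma 2, $\mathrm{Ext}^1_C(M_{\{2,4,6\}},M_{\{1,3,6\}})\ne0$. So $M\notin\mathrm{GI}(B)$.

Thus no choice of $M$ repairs the attempt: $S_5$ itself is not of the form $\pi_I(M)$ with $M\in\mathrm{GI}(B)$, and "add" must be used. The way past this point is to remove the extensions by force. Form an extension $0\to M\to N\to Y\to0$ with $Y\in\mathrm{add}(B^\vee)$ that absorbs all of $\mathrm{Ext}^1_C(B^\vee,M)$. This can only help if three things hold: $N$ must stay in $\mathcal F(I,n)$ and in $\mathrm{CM}(B)$; $B^\vee$ must have no self-extensions; and $X$ must be a direct *summand* of $\pi_I(N)$, not only a submodule. The first already restricts $M$: to build $M_I^{r+c}\hookrightarrow N$ one has to lift $M_I^c\hookrightarrow Y$ to $N$, and the obstruction lies in $\mathrm{Ext}^1_C(M_I,M)$.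

**Example 11.** This group can be nonzero for a careless embedding. With $I=\{1,3,5\}$, $n=6$, embed $X=S_1\oplus S_3$ in $D_I$ (so $r=1$) by $t^{-1}$ at vertices $1$ and $3$; both elements are killed by all arrows. In $I$-coordinates $M$ is $(R,t^{-1}R,R,t^{-1}R,R,R,R)$ at vertices $0,\dots,6$. The family $\eta_2=t^{-1}+R$, $\eta_l=0$ for $l\neq2$, is an $I$-family, since $t^{-1}\in\Lambda_1=\Lambda_3$, but it is not constant: vertex $0$ would require $\eta\in R$. So $\mathrm{Ext}_C^1(M_I,M)\ne0$. Embedding $X$ in $D_I^2$, one summand in each copy, gives two rank one modules, one with $t^{-1}R$ at vertex $1$ only, the other at vertex $3$ only. An $I$-family for either of them takes, away from the enlarged vertex, one and the same value in $K/R$, and then it is constant.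

The remedy in general is to use all of $\mathrm{Hom}(X,D_I)$.

**Proposition 12.** For every $X\in\mathcal C^v$ there is $M\in\mathcal F(I,n)$ with $\pi_I(M)\cong X$ and $\mathrm{Ext}^1_C(M_I,M)=0$.

*Proof.* Let $\psi_1,\dots,\psi_r$ ($r\ge1$) generate the finite length $R$-module $\mathrm{Hom}(X,D_I)\cong H^1_I(X)^\vee$. By Proposition 9(b), $\psi=(\psi_a):X\to D_I^r$ is injective; identify $X$ with its image and let $M$ be the preimage of $X$ in $M_I[1/t]^r$. As above $M\in\mathcal F(I,n)$, $\pi_I(M)\cong X$, and $M[1/t]/M=D_I^r/X$.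

By (4) each class in $\mathrm{Ext}^1_C(M_I,M)$ comes from some $f\in\mathrm{Hom}_C(M_I,D_I^r/X)$. Since $X_n=0$, $f(1_n)\in(K/R)^r$ has a lift $\eta\in K^r=V$; subtracting the constant family of $\eta$ does not change the class, so we may assume $f(1_n)=0$. Then $f$ factors through $N_I=M_I/M_{[k]}$. Let $Z$ be the pullback of $D_I^r\to D_I^r/X$ along $f:N_I\to D_I^r/X$. It sits in
$$0\to X\to Z\to N_I\to0,$$
so it is a $\Pi$-module, and the projection $Z\to D_I^r$ extends $\psi$. Hence the image of the $R$-linear map $\mathrm{Hom}(Z,D_I)\to\mathrm{Hom}(X,D_I)$ contains all $\psi_a$, and the map is onto. By Lemma 4(b) $H^1_I(X)\to H^1_I(Z)$ is injective, so by (5) $H^0_I(Z)\to H^0_I(N_I)$ is onto, and by Lemma 4(a) $Z\to N_I$ splits. Composing a section with $Z\to D_I^r$, we see that $f$ lifts to a map $N_I\to D_I^r$. But $\mathrm{Hom}(N_I,D_I)\cong H^1_I(N_I)^\vee=0$ by Lemma 5 with $A=A'=I$. So $f=0$. $\square$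

## 9. The reverse necklace read off from $w$

We now compute $\widetilde I_j$ in terms of the sets $w^{-1}[m]$, so that $B^\vee$ can be compared with $\mathcal C_{v,w}$.

**Lemma 13.** $v^{-1}(a)\le w^{-1}(a)$ for $a\le k$ and $v^{-1}(a)\ge w^{-1}(a)$ for $a>k$. In particular $I_1=I$.

*Proof.* As $v^{-1}\le w^{-1}$, $v^{-1}[a]\le w^{-1}[a]$ entrywise, and the complements satisfy the reverse inequality. For $a\le k$: $v^{-1}(a)=\min v^{-1}[a]\le\min w^{-1}[a]\le w^{-1}(a)$. For $a>k$: $v^{-1}(a)=\max v^{-1}\{a,\dots,n\}\ge\max w^{-1}\{a,\dots,n\}\ge w^{-1}(a)$. With $l=v^{-1}(a)$ we have $\sigma^{-1}(l)=w^{-1}(a)$. So for $a\le k$ either $l<\sigma^{-1}(l)$ or $l$ is a fixed point in $I$, hence black, and $l\in I_1$; for $a>k$ either $l>\sigma^{-1}(l)$ or $l$ is a white fixed point, and $l\notin I_1$. $\square$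

**Lemma 14.** Let $j\in[n]$, $m_1=\#I\cap[j,n]$, $m_2=k+\#([j,n]\setminus I)$, $J=\widetilde I_j$. Then
$$w^{-1}[m_1]=J\cap[j,n],\qquad w^{-1}[m_2]=(J\cap[1,j-1])\cup[j,n],$$
$$v^{-1}[m_1]=I\cap[j,n],\qquad v^{-1}[m_2]=I\cup[j,n].$$
Moreover $|J|=k$, and $g_i:=\#I\cap[i]-\#J\cap[i]$ satisfies $g_i\ge0$ for $0\le i\le n$ and $g_0=g_{j-1}=g_n=0$. Every $m\in[n-1]$ equals $m_1$ or $m_2$ for some $j$.

*Proof.* The two formulas for $v^{-1}$ follow from the description of $v^{-1}[m]$ in Section 7.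

Let $l=w^{-1}(a)$, so $\sigma(l)=v^{-1}(a)$; if $l$ is fixed, it is black iff $a\le k$. For numbers $p<q$, $p<_jq$ fails exactly when $p<j\le q$. With Lemma 13: for $a\le k$, $l\in J$ unless $v^{-1}(a)<j\le w^{-1}(a)$; for $a>k$, $l\in J$ iff $w^{-1}(a)<j\le v^{-1}(a)$.

So the elements of $J\cap[j,n]$ are the $w^{-1}(a)$ with $a\le k$ and $v^{-1}(a)\ge j$ (which forces $w^{-1}(a)\ge j$); as $v^{-1}$ decreases on $[k]$, these $a$ form $[m_1]$. Next, $J\cap[1,j-1]=w^{-1}\big([k]\cup\{a>k:v^{-1}(a)\ge j\}\big)\cap[1,j-1]=w^{-1}[m_2]\cap[1,j-1]$, as $v^{-1}$ decreases on $[k+1,n]$. For $a>m_2$ we have $w^{-1}(a)\le v^{-1}(a)<j$, so $w^{-1}[m_2]\supset[j,n]$. Counting, $|J|=m_1+m_2-(n-j+1)=k$.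

For $i\le j-1$: $g_i=\#v^{-1}[m_2]\cap[i]-\#w^{-1}[m_2]\cap[i]\ge0$ by the tableau criterion. For $i\ge j-1$, as $|I|=|J|$: $g_i=\#J\cap[i+1,n]-\#I\cap[i+1,n]=\#w^{-1}[m_1]\cap[i+1,n]-\#v^{-1}[m_1]\cap[i+1,n]\ge0$; at $i=j-1$ this is $m_1-m_1=0$. Clearly $g_0=g_n=0$. Finally, $j=v^{-1}(m)$ gives $m_1=m$ if $m\le k$ and $m_2=m$ if $m>k$. $\square$

In Example 10 with $j=4$: $m_1=1$, $m_2=5$, $w^{-1}[1]=\{6\}$, $w^{-1}[5]=\{2,3,4,5,6\}$, so $\widetilde I_4=\{2,3,6\}$. This agrees with the definition: in the order $4<5<6<1<2<3$ the elements $l$ with $\sigma(l)<_4l$ are $6$, $2$, $3$.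

For $0\le m\le n$ the tableau criterion gives $M_{v^{-1}[m]}\subset M_{w^{-1}[m]}$. Put
$$E_m=M_{w^{-1}[m]}/M_{v^{-1}[m]}=N_{w^{-1}[m]}/N_{v^{-1}[m]}\qquad(E_0=E_n=0).$$

**Lemma 15.** (a) $M_{\widetilde I_j}\in\mathcal F(I,n)$ and $\pi_I(M_{\widetilde I_j})\cong E_{m_1}\oplus E_{m_2}$. (b) $E_m\in\mathcal C_{v,w}$. (c) $\mathrm{Ext}^1_\Pi(E_m,X)=0$ for all $X\in\mathcal C_{v,w}$.

*Proof.* (a) Let $J=\widetilde I_j$. As $g_i\ge0$, $M_I\subset M_J$ with equality at $n$ and quotient $R/t^{g_i}$ at $i$, which is $0$ at $0$, $j-1$ and $n$. So the quotient is the direct sum of its parts on $[1,j-2]$ and on $[j,n-1]$. By Lemma 14, $v^{-1}[m_1]$ and $w^{-1}[m_1]$ are $I\cap[j,n]$ and $J\cap[j,n]$. So $E_{m_1}$ is $0$ on $[0,j-1]$, has $R/t^{g_i-g_{j-1}}=R/t^{g_i}$ at $i\ge j-1$, and at steps $\ge j$ its arrows are those of $M_J$: it is the second part. Likewise $v^{-1}[m_2]$ and $w^{-1}[m_2]$ both contain $[j,n]$ and agree with $I$, resp. $J$, on $[1,j-1]$; so $E_{m_2}$ is $0$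 on $[j-1,n]$ and is the first part.

(b) $E_m\in\mathcal C_w$ as a quotient of $N_{w^{-1}[m]}$. By (a) and the last statement of Lemma 14, $E_m$ is a summand of some $\pi_I(M_{\widetilde I_j})$ if $1\le m\le n-1$, which lies in $\mathcal C^v$ by Proposition 9(a).

(c) The sequence $\mathrm{Hom}(N_{v^{-1}[m]},X)\to\mathrm{Ext}^1_\Pi(E_m,X)\to\mathrm{Ext}^1_\Pi(N_{w^{-1}[m]},X)$ is exact. Its left term is $H^0_{v^{-1}[m]}(X)=0$, as $X\in\mathcal C^v$; its right term vanishes by Lemma 8, as $X\in\mathcal C_w$. $\square$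

Part (c) will make $X$ a summand of $\pi_I(N)$: the modules $\pi_I(M_{\widetilde I_j})$ are Ext-projective in $\mathcal C_{v,w}$.

## 10. $\mathrm{CM}(B)$ through the reverse necklace, and rigidity of $B^\vee$

The class $\mathrm{CM}(B)$ is described by the sets $I_j$, while the Ext condition and Section 9 involve $\widetilde I_j$. Here we translate, and we show $\mathrm{Ext}^1_C(B^\vee,B^\vee)=0$.

**The map $h$.** Let $h:\mathbb Z\to\mathbb Z$ be the bijection with $h(m+n)=h(m)+n$, $h(m)\equiv\sigma^{-1}(m)$ mod $n$ and $m-n\le h(m)\le m$, where for a fixed point $h(m)=m$ if it is white and $h(m)=m-n$ if it is black. Then modulo $n$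
$$I_j=\{m:h(m)<j\le m\},\qquad\widetilde I_j=\{h(m):h(m)<j\le m\}.\tag{9}$$

*Check.* For $I_j$: such $m$ lie in $[j,j+n-1]$, and on this window the integer order is $\le_j$. For a non-fixed $m$ in the window, $m-n<h(m)<m$; the representative of $\sigma^{-1}(m)$ in the window is $h(m)<m$ if $h(m)\ge j$, and $h(m)+n>m$ if $h(m)<j$. For $\widetilde I_j$: such $h(m)$ lie in the window $[j-n,j-1]$, where the integer order is again $\le_j$. For a non-fixed $l'=h(m)$ in the window, $l'<m<l'+n$; the representative of $\sigma(l')$ is $m>l'$ if $m<j$, and $m-n<l'$ if $m\ge j$. A white fixed point has $h(m)=m$ and is in neither set; a black one has $h(m)=m-n$ and is in both.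

For instance, in Example 10, $h(1),\dots,h(6)=-4,1,-2,3,0,5$; the $m$ with $h(m)<4\le m$ are $4,5,7$, with $h$-values $3,0,2$, so $\widetilde I_4=\{2,3,6\}$ again.

**Lemma 16.** For $a\le b\le a+n$: $\#I_{a+1}\cap(a,b]=\#\widetilde I_{b+1}\cap(a,b]$ (indices and residues modulo $n$).

*Proof.* By (9) the left side is $\#\{m\in(a,b]:h(m)\le a\}$ and the right side is $\#\{m>b:a<h(m)\le b\}$. There are $b-a$ integers $m$ with $h(m)\in(a,b]$, and they satisfy $m\ge h(m)>a$; those with $m\le b$ are the $m\in(a,b]$ with $h(m)>a$. Hence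
$$b-a=\#\{m\in(a,b]:h(m)>a\}+\#\{m>b:a<h(m)\le b\}.\qquad\square$$

With $b=a+n$ this gives $|I_{a+1}|=|\widetilde I_{a+1}|=k$, by Lemma 14.

**Proposition 17.** $\mathrm{CM}(B)=\bigcap_j\mathcal F(I_j,j-1)=\bigcap_j\mathcal G(\widetilde I_j,j-1)$.

*Proof.* The first equality is the known fact of Section 2. For $M\in\mathrm{CM}(C)$ put $\Omega_i=t^{\#J\cap[i]}\Lambda_i^J$ for $0\le i\le n$. By (2) this does not depend on $J$. As $\Omega_n=t^k\Omega_0$, we may extend by $\Omega_{i+n}=t^k\Omega_i$ to all integers $i$. For integers $a\le b\le a+n$,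
$$\Lambda^J_a\subset\Lambda^J_b\iff t^{\#J\cap(a,b]}\Omega_a\subset\Omega_b .$$
(By periodicity let $0\le a<n$. If $b\le n$, use $\Lambda_i=t^{-\#J\cap[i]}\Omega_i$. If $b>n$, then $\Lambda_b$ means $\Lambda_{b-n}=t^{-\#J\cap[b-n]-k}\Omega_b$, and $\#J\cap(a,b]=k-\#J\cap[a]+\#J\cap[b-n]$.) So $M\in\bigcap_j\mathcal F(I_j,j-1)$ iff $t^{\#I_{a+1}\cap(a,b]}\Omega_a\subset\Omega_b$ for all $a\le b\le a+n$ (take $a=j-1$), and $M\in\bigcap_j\mathcal G(\widetilde I_j,j-1)$ iff $t^{\#\widetilde I_{b+1}\cap(a,b]}\Omega_a\subset\Omega_b$ for all such $a,b$ (take $b=j-1$). Apply Lemma 16. $\square$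

**Remark 18 (the known first equality, checked).** If $M\in\bigcap_j\mathcal F(I_j,j-1)$ has rank $r$, the monomorphisms $M_{I_j}^r\to M$ surjecting at $j-1$ together give $B^r\twoheadrightarrow M$. Conversely, by Lemma 1 each $\mathcal F(J,a)$ is closed under finite sums and under quotients in $\mathrm{CM}(C)$, so it suffices that $M_{I_i}\in\mathcal F(I_j,j-1)$ for all $i,j$, i.e. that $c_l=\#I_i\cap[l]-\#I_j\cap[l]$ is maximal at $l=j-1$. Let $i<j$. If $m\in I_i$ with $h(m)<i\le m$ and $m\ge j$, then $m\in I_j$; so $I_i\setminus I_j\subset[i,j-1]$. If $h(m)<j\le m$ and the residue of $m\in[j,j+n-1]$ lies in $[i,j-1]$, then $m-n\in[i,j-1]$ and $h(m-n)<j-n\le0<i$, so the residue lies in $I_i$. Hence on the steps $[i,j-1]$ we have $I_j\subset I_i$, and on the other steps $I_i\subset I_j$. So $c_l$ weakly increases from vertex $i-1$ to $j-1$ and weakly decreases along the rest of the circle: its maximum is at $j-1$. Exchanging the roles, for $i>j$, $c_l$ weakly decreases from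 $j-1$ to $i-1$ and weakly increases along the rest, and the maximum is again at $j-1$.

**Lemma 19.** $\mathrm{Ext}^1_C(B^\vee,B^\vee)=0$.

*Proof.* Let $1\le i<j\le n$. First, $\widetilde I_j\setminus\widetilde I_i\subset[i,j-1]$: if $h(m)<j\le m$ and $h(m)<i$, then $h(m)<i\le m$, so the residue lies in $\widetilde I_i$. Second, $(\widetilde I_i\setminus\widetilde I_j)\cap[i,j-1]=\emptyset$: if $h(m)<i\le m$ and the residue of $h(m)\in[i-n,i-1]$ lies in $[i,j-1]$, then this residue is $h(m)+n=h(m+n)<j\le m+n$, so it lies in $\widetilde I_j$. Thus $\widetilde I_i\subset\widetilde I_j$ on the steps $[i,j-1]$ and $\widetilde I_j\subset\widetilde I_i$ on the other steps.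

Let $J,J'$ be two members of the reverse necklace. In $J$-coordinates $M_{J'}$ has $\Lambda_l=t^{c_l}R$, $c_l=\#J'\cap[l]-\#J\cap[l]$, $c_0=c_n=0$. If $J=J'$ then $c=0$. If $\{J,J'\}=\{\widetilde I_i,\widetilde I_j\}$, then $c$ is monotone on the arc from vertex $i-1$ to vertex $j-1$ and monotone in the opposite sense on the complementary arc. So there is a vertex $l_0$ where $c$ is maximal such that, going from $l_0$ along the circle in either direction, $c$ weakly decreases until a common vertex where it is minimal. Let $(\eta_l)$ be a $J$-family and $\eta\in K$ a lift of $\eta_{l_0}$. Going along either arc from $l$ to the next vertex $l'$ we have $\Lambda_l\subset\Lambda_{l'}$, and $\eta_l,\eta_{l'}$ agree modulo $\Lambda_{l'}$; so inductively $\eta_{l'}=\eta+\Lambda_{l'}$. Every family is constant, and Lemma 2 gives $\mathrm{Ext}^1_C(M_J,M_{J'})=0$. $\square$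

In Example 10 the exponents $(0,1,0,1,0,0,0)$ have two separate maxima, and that is how a non-constant family could arise there.

## 11. $\mathcal C_w$ compared with $\mathrm{CM}(B)$ and the Ext condition

This is the core of the proof: for $M\in\mathcal F(I,n)$ it relates $\pi_I(M)\in\mathcal C_w$ to the two conditions that define $\mathrm{GI}(B)$.

**Proposition 20.** Let $M\in\mathcal F(I,n)$ and $X=\pi_I(M)$.
(i) If $X\in\mathcal C_w$, then $M\in\mathrm{CM}(B)$.
(ii) If $M\in\mathrm{CM}(B)$ and $\mathrm{Ext}^1_C(B^\vee,M)=0$, then $X\in\mathcal C_w$.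

**Notation for the proof.** Fix $j\in[n]$, $J=\widetilde I_j$, and $g$ as in Lemma 14. Let $L_i=\Lambda_i^I$ and $\Lambda_i=\Lambda_i^J$; by (2), $\Lambda_i=t^{g_i}L_i$. So $\Lambda_0=\Lambda_n=L_0$ and $\Lambda_{j-1}=L_{j-1}\supset L_0$. Put
$$A=w^{-1}[m_1]=J\cap[j,n],\qquad A'=w^{-1}[m_2]=(J\cap[1,j-1])\cup[j,n].$$
The element of $e_iM$ with $J$-coordinate $z\in\Lambda_i$ has $I$-coordinate $t^{-g_i}z\in L_i$; its class in $X_i=L_i/L_0$ is the class of $t^{-g_i}z$.

**Step 1 (for (i): turn $X$ into a map to a sum of copies of $D_A$).** Let $X\in\mathcal C_w$. By Proposition 17 it suffices to show $\Lambda_l\subset\Lambda_{j-1}$ for all $l$, as $j$ is arbitrary. In $J$-coordinates the submodule $M_I^r$ is $t^{g_i}L_0\subset L_0$ at $i$. So taking $J$-coordinates modulo $L_0$ induces a homomorphism $\tau:X\to D_J^r$, with vertex spaces $V/L_0\cong(K/R)^r$ and $\tau_i(X_i)=(\Lambda_i+L_0)/L_0$. For $l\in[j-1,n]$ let $\varphi_l:X_l\to V/\Lambda_{j-1}$ be $\tau_l$ followed by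 the projection; for $l\in[0,j-1]$ let $\varphi_l=0$. This is consistent at $j-1$, because $\tau_{j-1}(X_{j-1})=\Lambda_{j-1}/L_0$, and at vertex $0=n$, because $X_n=0$. At steps $\ge j$ the sets $A$ and $J$ agree; at steps $\le j-1$ both ends of $\varphi$ are zero. So $\varphi$ is a homomorphism $X\to D_A^r$, with vertex spaces $V/\Lambda_{j-1}\cong(K/R)^r$. As $H^1_A(X)=0$ (Proposition 7; trivially if $A=\emptyset$), Lemma 4(b) gives $\varphi=0$, i.e. $\Lambda_l\subset\Lambda_{j-1}$ for $l\in[j-1,n]$.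

**Step 2 (for (i): the remaining vertices).** Put $\varphi'_l=\tau_l$ modulo $\Lambda_{j-1}$ for $l\le j-1$ and $\varphi'_l=0$ for $l\ge j-1$. This is consistent for the same reasons, and it is a homomorphism $X\to D_{A'}^r$, because $A'$ and $J$ agree at steps $\le j-1$ and both ends are zero at steps $\ge j$. As $H^1_{A'}(X)=0$ (trivially if $A'=[n]$), $\varphi'=0$, so $\Lambda_l\subset\Lambda_{j-1}$ for $l\in[0,j-1]$. This proves (i).

For (ii), assume $M\in\mathrm{CM}(B)$ and $\mathrm{Ext}^1_C(B^\vee,M)=0$. By Proposition 17, $\Lambda_l\subset\Lambda_{j-1}$ for all $l$; by Lemma 2 every $J$-family for $M$ is constant. We show $H^1_A(X)=H^1_{A'}(X)=0$. By Lemma 14 every $w^{-1}[m]$ with $m\in[n-1]$ arises as such an $A$ or $A'$, so Proposition 7 then gives $X\in\mathcal C_w$. The idea is that the components of an element of $\bigoplus_bX_{q_b}$ are the jumps of a piecewise constant $J$-family; constancy of that family yields a preimage under $\delta$.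

**Step 3 (for (ii): $H^1_A(X)=0$).** Let $A=\bigsqcup_{b=1}^s(p_b,q_b]\ne\emptyset$; then $p_1\ge j-1$. Let $\bar z_b\in X_{q_b}$ be given, with lifts $z_b\in L_{q_b}$ (if $q_s=n$ take $z_s=0$). Put $\hat z_b=t^{g_{q_b}}z_b\in\Lambda_{q_b}\subset\Lambda_{j-1}$, $\zeta_b=\sum_{c\ge b}\hat z_c$, $\zeta_{s+1}=0$, $q_0=j-1$, $q_{s+1}=n$. Define
$$\eta_i=\zeta_b+\Lambda_i\quad\text{for } i\in[q_{b-1},q_b],\ 1\le b\le s+1,\qquad \eta_i=0\quad\text{for } i\in[0,j-1].$$
This is well defined: at $q_b$ ($1\le b\le s$) we have $\zeta_b-\zeta_{b+1}=\hat z_b\in\Lambda_{q_b}$; at $j-1$ we have $\zeta_1\in\Lambda_{j-1}$; and $\eta_n=0=\eta_0$. At each step both ends are represented by the same element of $V$, so $(\eta_i)$ is a $J$-family. Take $\eta\in V$ with $\eta_i=\eta+\Lambda_i$ for all $i$.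

From $\eta_0=0$ we get $\eta\in\Lambda_0=L_0$. As $q_{b-1}\le p_b\le q_b$, we get $\zeta_b-\eta\in\Lambda_{p_b}$. Let $a_{p_b}\in X_{p_b}$ be the class of the element of $e_{p_b}M$ with $J$-coordinate $\zeta_b-\eta$. The steps $(p_b,q_b]$ are in $J$, so $x^{q_b-p_b}$ preserves the $J$-coordinate $\zeta_b-\eta$; the steps $(q_b,p_{b+1}]$ are $\ge j$ and not in $A$, so not in $J$, and $y^{p_{b+1}-q_b}$ preserves $\zeta_{b+1}-\eta$. So for $b<s$, $\delta_A(a)_{q_b}$ is the class of
$$t^{-g_{q_b}}\big((\zeta_b-\eta)-(\zeta_{b+1}-\eta)\big)=t^{-g_{q_b}}\hat z_b=z_b .$$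
For $b=s$, $\delta_A(a)_{q_s}$ is the class of $t^{-g_{q_s}}(\hat z_s-\eta)=z_s-t^{-g_{q_s}}\eta$. The steps in $(q_s,n]$ are not in $J$, so $t^{-g_{q_s}}\eta$ is the $I$-coordinate of $y^{n-q_s}$ applied to $\eta\in L_0=e_nM=e_nM_I^r$. It lies in $e_{q_s}M_I^r$ and has class $0$. So $\delta_A(a)=\bar z$.

**Step 4 (for (ii): $H^1_{A'}(X)=0$).** Let $A'=\bigsqcup_{b=1}^s(p_b,q_b]\ne[n]$. As $A'\supset[j,n]$, we have $q_s=n$, $p_s\le j-1$ and $X_{q_s}=0$. Let $\bar z_b\in X_{q_b}$ $(b<s)$ with lifts $z_b\in L_{q_b}$, and $\hat z_b=t^{g_{q_b}}z_b\in\Lambda_{q_b}\subset\Lambda_{j-1}$. Put $\zeta_1=0$, $\zeta_{b+1}=\zeta_b-\hat z_b$. On the intervals $[0,q_1],[q_1,q_2],\dots,[q_{s-1},j-1]$ (only $[0,j-1]$ if $s=1$) put $\eta_i=\zeta_b+\Lambda_i$ on the $b$-th interval, and put $\eta_i=0$ for $i\in[j-1,n]$. This is well defined, since $\zeta_b-\zeta_{b+1}=\hat z_b\in\Lambda_{q_b}$, $\zeta_s\in\Lambda_{j-1}$, and $\eta_0=0=\eta_n$; it is a $J$-family as before. So $\eta_i=\eta+\Lambda_i$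 for some $\eta\in V$. Since $p_b$ lies in the $b$-th interval, $\zeta_b-\eta\in\Lambda_{p_b}$; let $a_{p_b}$ be the class of $t^{-g_{p_b}}(\zeta_b-\eta)$. For $b<s$ the steps $(p_b,q_b]\subset[1,j-1]$ are in $J$, and the steps $(q_b,p_{b+1}]\subset[1,j-1]$ are not. So $\delta_{A'}(a)_{q_b}$ is the class of $t^{-g_{q_b}}(\zeta_b-\zeta_{b+1})=z_b$, and at $q_s=n$ there is nothing to check. Hence $\delta_{A'}(a)=\bar z$. $\square$

## 12. Proof of Theorem A by a universal extension

**Step 1 (the inclusion $\subset$).** Let $M\in\mathrm{GI}(B)$. Then $M\in\mathrm{CM}(B)\subset\mathcal F(I_1,n)=\mathcal F(I,n)$ by Lemma 13. So $\pi_I(M)\in\mathcal C^v$ by Proposition 9(a) and $\pi_I(M)\in\mathcal C_w$ by Proposition 20(ii). As $\mathcal C_{v,w}$ is closed under isomorphisms, finite sums and summands, $\mathrm{add}(\pi_I(\mathrm{GI}(B)))\subset\mathcal C_{v,w}$.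

For the inclusion $\supset$ let $X\in\mathcal C_{v,w}$. By Proposition 12 choose $M\in\mathcal F(I,n)$, of rank $r$, with $\pi_I(M)\cong X$ and $\mathrm{Ext}^1_C(M_I,M)=0$.

**Step 2 (absorb all extensions by $B^\vee$).** For each $j$ choose a basis $\varepsilon_{j,1},\dots,\varepsilon_{j,s_j}$ of $\mathrm{Ext}^1_C(M_{\widetilde I_j},M)$, finite by Lemma 2. Let $Y=\bigoplus_jM_{\widetilde I_j}^{s_j}$ and let
$$0\to M\to N\to Y\to0$$
have class $(\varepsilon_{j,p})\in\prod_j\mathrm{Ext}^1_C(M_{\widetilde I_j},M)^{s_j}=\mathrm{Ext}^1_C(Y,M)$. Then $N\in\mathrm{CM}(C)$. The connecting map $\mathrm{Hom}_C(M_{\widetilde I_i},Y)\to\mathrm{Ext}^1_C(M_{\widetilde I_i},M)$ is linear and sends the coordinate inclusions to the $\varepsilon_{i,p}$, so it is onto. As $\mathrm{Ext}^1_C(M_{\widetilde I_i},Y)=0$ by Lemma 19, the long exact sequence gives $\mathrm{Ext}^1_C(M_{\widetilde I_i},N)=0$ for all $i$, i.e. $\mathrm{Ext}^1_C(B^\vee,N)=0$.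

**Step 3 ($N$ stays in $\mathcal F(I,n)$).** Let $c=\sum_js_j$ and let $\iota:M_I^c\hookrightarrow Y$ be a monomorphism surjecting at $n$ (Lemma 15(a)). As $\mathrm{Ext}^1_C(M_I,M)=0$, $\iota$ lifts to $M_I^c\to N$. Together with $M_I^r\hookrightarrow M\subset N$ this gives a map from the split sequence $0\to M_I^r\to M_I^{r+c}\to M_I^c\to0$ to $0\to M\to N\to Y\to0$. By the snake lemma $M_I^{r+c}\to N$ is a monomorphism whose cokernel is an extension
$$0\to X\to\mathrm{coker}\to\pi_I(Y)\to0 .$$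
The cokernel vanishes at $n$. So $N\in\mathcal F(I,n)$, and $\pi_I(N)$ is an extension of $\pi_I(Y)$ by $X$.

**Step 4 (the extension splits, and $N\in\mathrm{GI}(B)$).** By Lemma 15(a), $\pi_I(Y)$ is a direct sum of modules $E_m$, so $\mathrm{Ext}^1_\Pi(\pi_I(Y),X)=0$ by Lemma 15(c). Thus $\pi_I(N)\cong X\oplus\pi_I(Y)$, which lies in $\mathcal C_w$ by Lemma 15(b). By Proposition 20(i), $N\in\mathrm{CM}(B)$, and with Step 2, $N\in\mathrm{GI}(B)$. So $X$ is a direct summand of $\pi_I(N)$ with $N\in\mathrm{GI}(B)$. This proves Theorem A. $\blacksquare$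

In Example 10, with $X=S_5$, this construction takes $M=M_{\{1,3,6\}}$, because $\mathrm{Hom}(S_5,D_I)$ is one-dimensional, and produces $S_5$ as a proper summand of $\pi_I(N)$.

## 13. Ext-projectives, lifts without "add", and two counterexamples

**Theorem B.** With the notation of Theorem A and $E_m=M_{w^{-1}[m]}/M_{v^{-1}[m]}$:

1. $\pi_I(\mathcal F(I,n))=\mathcal C^v$ up to isomorphism. If $M\in\mathcal F(I,n)$ and $\pi_I(M)\in\mathcal C_w$, then $M\in\mathrm{CM}(B)$. Moreover $\mathrm{GI}(B)=\{M\in\mathcal F(I,n):\mathrm{Ext}^1_C(B^\vee,M)=0,\ \pi_I(M)\in\mathcal C_{v,w}\}$; in particular $B^\vee\in\mathrm{GI}(B)$.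
2. $\mathrm{add}(\pi_I(B^\vee))=\mathrm{add}(\bigoplus_{m=1}^{n-1}E_m)$ is exactly the class of Ext-projectives of $\mathcal C_{v,w}$ (objects $P$ with $\mathrm{Ext}^1_\Pi(P,\mathcal C_{v,w})=0$), and every $X\in\mathcal C_{v,w}$ is the end term of an exact sequence $0\to U\to E'\to X\to0$ with $U\in\mathcal C_{v,w}$ and $E'$ in this class.
3. For every $X\in\mathcal C_{v,w}$ there is $N\in\mathrm{GI}(B)$ with $\pi_I(N)\cong X\oplus P$, where $P\cong\pi_I(Y)$ with $Y\in\mathrm{add}(B^\vee)$; so $P$ is Ext-projective in $\mathcal C_{v,w}$.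
4. If $M_I\in\mathrm{GI}(B)$ (equivalently $\mathrm{Ext}^1_C(B^\vee,M_I)=0$), then "add" can be omitted: every $X\in\mathcal C_{v,w}$ is isomorphic to some $\pi_I(M)$ with $M\in\mathrm{GI}(B)$.
5. In general "add" cannot be omitted, and $\pi_I(\mathrm{CM}(B))\not\subset\mathcal C_w$ in general.

**Proof of part 1 (assembling what is proved).** The first statement is Propositions 9(a) and 12, the second is Proposition 20(i). In the description of $\mathrm{GI}(B)$, $\subset$ is Step 1 of Section 12 and $\supset$ is Proposition 20(i). Finally $B^\vee\in\mathcal F(I,n)$ with $\pi_I(B^\vee)\in\mathcal C_{v,w}$ by Lemma 15, and $\mathrm{Ext}^1_C(B^\vee,B^\vee)=0$ by Lemma 19.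

**Proof of part 2 (every Ext-projective is a summand of a sum of modules $E_m$).** The equality of additive closures is Lemma 15(a) with the last statement of Lemma 14. The $E_m$ are Ext-projective in $\mathcal C_{v,w}$ by Lemma 15(b),(c). Let $X\in\mathcal C_{v,w}$. For $A=w^{-1}[m]$ and $Z\in\mathcal C^v$, $\mathrm{Hom}(N_{v^{-1}[m]},Z)=0$, so $\mathrm{Hom}(N_A,Z)=\mathrm{Hom}(E_m,Z)$. Choose a right $\mathrm{add}(\bigoplus_mE_m)$-approximation $E'\to X$, for instance the sum of all maps in bases of the spaces $\mathrm{Hom}(E_m,X)$. Since $X\in\mathrm{Fac}(\bigoplus_mN_{w^{-1}[m]})$ and all maps $N_{w^{-1}[m]}\to X$ factor through $E_m$, it is onto. Let $U$ be its kernel. As a submodule of $E'$, $U\in\mathcal C^v$. In the exact sequence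
$$H^0_A(E')\to H^0_A(X)\to H^1_A(U)\to H^1_A(E')=0$$
the first map is $\mathrm{Hom}(E_m,E')\to\mathrm{Hom}(E_m,X)$, which is onto. So $H^1_A(U)=0$ for all these $A$, i.e. $U\in\mathcal C_w$. If $X$ is Ext-projective, $0\to U\to E'\to X\to0$ splits, so $X\in\mathrm{add}(\bigoplus_mE_m)$.

**Proof of part 3.** This is Steps 2–4 of Section 12, with $P=\pi_I(Y)$.

**Proof of part 4 (transport vanishing from $M_I$ to $M$).** $M_I=M_{I_1}$ is a summand of $B$, so it lies in $\mathrm{CM}(B)$; this gives the equivalence. Let $X\in\mathcal C_{v,w}$ and $M$ as in Proposition 12, of rank $r$. Let $J=\widetilde I_j$ and $E=M_J/M_I=\pi_I(M_J)$. An extension of $E$ by $X$ over $C$ vanishes at $n$, so it is an extension of $\Pi$-modules and splits by Lemma 15; hence $\mathrm{Ext}^1_C(E,X)=0$. From $0\to M_I^r\to M\to X\to0$ it follows that $\mathrm{Ext}^1_C(E,M_I^r)\to\mathrm{Ext}^1_C(E,M)$ is onto. From $0\to M_I\to M_J\to E\to0$ and $\mathrm{Ext}^1_C(M_I,M)=0$ it follows that $\mathrm{Ext}^1_C(E,M)\to\mathrm{Ext}^1_C(M_J,M)$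 is onto. The composite of these two surjections factors through $\mathrm{Ext}^1_C(M_J,M_I^r)=0$. So $\mathrm{Ext}^1_C(M_J,M)=0$ for every $j$, and $M\in\mathrm{GI}(B)$ by part 1.

**Proof of part 5, first half.** Example 10: there $S_5\in\mathcal C_{v,w}$, and no $M\in\mathrm{GI}(B)\subset\mathcal F(I,n)$ has $\pi_I(M)\cong S_5$.

**Proof of part 5, second half (the Ext condition cannot be dropped from Proposition 20(ii)).** Let $n=6$, $k=3$, $v^{-1}=(4,2,1,6,5,3)$, $w^{-1}=(5,3,6,4,2,1)$. The sets $v^{-1}[m]$ are $\{4\}$, $\{2,4\}$, $\{1,2,4\}$, $\{1,2,4,6\}$, $\{1,2,4,5,6\}$, and the sets $w^{-1}[m]$ are $\{5\}$, $\{3,5\}$, $\{3,5,6\}$, $\{3,4,5,6\}$, $\{2,3,4,5,6\}$; so $v\le w$, and $v^{-1}$ decreases on $[3]$ and on $[4,6]$. Here $I=\{1,2,4\}$, and $\sigma^{-1}=w^{-1}v$ maps $1,2,3,4,5,6$ to $6,3,1,5,2,4$. In the order $6<1<2<3<4<5$ the $l$ with $l<_6\sigma^{-1}(l)$ are $2,4,6$, so $I_6=\{2,4,6\}$. The module $M_{I_6}$ is a summand of $B$, so it lies in $\mathrm{CM}(B)$.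

Put $X=\pi_I(M_{I_6})=M_{\{2,4,6\}}/M_{\{1,2,4\}}$. The exponents $\#I\cap[i]-\#I_6\cap[i]$ are $1,1,1,1,1,0$, so $X$ has dimension vector $(1,1,1,1,1)$ and $t=0$ on $X$. The arrows acting by $1$ are $x$ at the even steps and $y$ at the odd steps, so the nonzero arrows of $X$ are $1\to2\leftarrow3\to4\leftarrow5$. For $A=w^{-1}[2]=\{3,5\}$ the map $\delta_A:X_2\oplus X_4\to X_3\oplus X_5$ of Section 5 involves $x:2\to3$, $y:4\to3$ and $x:4\to5$, which are all zero. So $H^1_A(X)\ne0$, and $X\notin\mathcal C_w$ by Proposition 7. $\blacksquare$
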